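\title{Square-zero elements and Jiang--Su absorption of infinite tensor powers}

\begin{abstract}
Let $A$ be a unital $C^*$-algebra that contains a full element $x$ with $x^2=0$. We show that there is a number $K$ such that every nonzero unital $C^*$-algebra that receives $K$ unital $^*$-homomorphisms from $A$ with commuting ranges contains a unital subhomogeneous $C^*$-algebra whose irreducible representations have dimension $2$, $3$ or $6$. It follows that the infinite tensor power of every unital, separable, simple, non-elementary $C^*$-algebra contains a unital approximately subhomogeneous $C^*$-algebra without characters, and hence, by a theorem of Dadarlat and Toms, absorbs the Jiang--Su algebra $\mathcal{Z}$. We also characterize $\mathcal{Z}$-absorption of infinite tensor powers, and of separable unital $C^*$-algebras through their central sequence algebras, by the existence of a full square-zero element.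
\end{abstract}

\section{Introduction}\label{sec:intro}

All $C^*$-algebras in this paper are complex and all tensor products are minimal. For a unital $C^*$-algebra $A$, the \emph{infinite tensor power} $A^{\otimes\infty}=\bigotimes_{n=1}^\infty A$ is the inductive limit of the algebras $A^{\otimes k}$ under the maps $x\mapsto x\otimes 1_A$. These maps are unital and isometric, so the $A^{\otimes k}$ form an increasing sequence of unital subalgebras of $A^{\otimes\infty}$ with dense union, and $A^{\otimes\infty}$ is separable if $A$ is.

A \emph{character} of a $C^*$-algebra is a nonzero $^*$-homomorphism into $\mathbb{C}$. A $C^*$-algebra is \emph{subhomogeneous} if the dimensions of its irreducible representations are bounded by some integer, and an \emph{AHS-algebra} (approximately subhomogeneous algebra) is an inductive limit of a sequence of subhomogeneous $C^*$-algebras. A \emph{unital copy} of $B$ in a unital algebra $D$ is a $C^*$-subalgebra isomorphic to $B$ that contains $1_D$. A unital $C^*$-algebra is \emph{non-elementary} if it is not isomorphic to the compact operators on a Hilbert space, that is,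 to $M_k=M_k(\mathbb{C})$ for any $k\ge1$.

For coprime $p,q\ge2$, the dimension drop algebra $Z_{p,q}$ consists of the continuous functions $F\colon[0,1]\to M_p\otimes M_q$ with $F(0)\in M_p\otimes1$ and $F(1)\in1\otimes M_q$; its irreducible representations have dimension $p$, $q$ or $pq$. The Jiang--Su algebra $\mathcal{Z}$ is a simple, infinite-dimensional inductive limit of such algebras with unital connecting maps. Besides two theorems that we quote, we use only that $\mathcal{Z}$ is unital, separable, simple and noncommutative. A $C^*$-algebra $D$ \emph{absorbs} $\mathcal{Z}$ if $D\otimes\mathcal{Z}\cong D$. For infinite tensor powers there is the following criterion.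

\begin{theorem}[Dadarlat--Toms]\label{thm:DT}
Let $A$ be a unital separable $C^*$-algebra. If $A^{\otimes\infty}$ contains a unital copy of an AHS-algebra without characters, then $A^{\otimes\infty}\otimes\mathcal{Z}\cong A^{\otimes\infty}$.
\end{theorem}

Characters are an obstruction to both the hypothesis and the conclusion. If $\chi$ is a character of $A$, then $\chi(1)=1$, the characters $\chi^{\otimes k}$ of $A^{\otimes k}$ are compatible with the connecting maps, and they define a character of $A^{\otimes\infty}$. It restricts to a character of every unital subalgebra. In particular $A^{\otimes\infty}$ then contains no unital copy of $\mathcal{Z}$: a character of a simple algebra is injective, so the only simple $C^*$-algebra with a character is $\mathbb{C}$.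

For a simple algebra $A\not\cong\mathbb{C}$ this obstruction is absent, and in the first examples the hypothesis of Theorem~\ref{thm:DT} already holds in the first tensor factor: $M_k$ with $k\ge2$ is subhomogeneous without characters, $\mathcal{Z}$ is an AHS-algebra without characters, and any $A$ with a unital copy of $M_2\oplus M_3$ qualifies. A general simple algebra comes with no such subalgebra in sight. Robert and R{\o}rdam \cite{RR} note that it is not known whether the hypothesis of Theorem~\ref{thm:DT} is always satisfied, even when $A$ is simple and non-elementary. This is the problem we address.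

\medskip
\noindent\textbf{Problem.} \emph{Let $A$ be a unital, separable, simple, non-elementary $C^*$-algebra. Does $A^{\otimes\infty}$ contain a unital copy of an AHS-algebra without characters?}
\medskip

The answer is yes, and a finite tensor power suffices. An element $x$ of a unital $C^*$-algebra is \emph{full} if the closed two-sided ideal that it generates is the whole algebra, and \emph{square-zero} if $x^2=0$. A character annihilates every square-zero element, so a full square-zero element certifies that there are no characters. The main theorem turns this certificate into a subhomogeneous subalgebra.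

\begin{theorem}\label{thm:A}
Let $A$ be a unital $C^*$-algebra that contains a full square-zero element. There is $K\in\mathbb{N}$ with the following property. Whenever $C\neq0$ is a unital $C^*$-algebra and $\lambda_1,\dots,\lambda_K\colon A\to C$ are unital $^*$-homomorphisms with pairwise commuting ranges, $C$ contains a separable subhomogeneous $C^*$-subalgebra $S$ with $1_C\in S$ whose irreducible representations all have dimension $2$, $3$ or $6$. In particular $S$ has no characters.
\end{theorem}

Fullness cannot be dropped: $A=M_2\oplus\mathbb{C}$ contains nonzero square-zero elements, and the conclusion fails for $C=\mathbb{C}$ with every $\lambda_i$ equal to the character of $A$.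

\begin{theorem}\label{thm:B}
Let $A\not\cong\mathbb{C}$ be a unital simple $C^*$-algebra. Then some finite tensor power $A^{\otimes K}$ contains a unital subhomogeneous $C^*$-subalgebra whose irreducible representations all have dimension $2$, $3$ or $6$, and $A^{\otimes\infty}$ contains a unital copy of an AHS-algebra without characters. If $A$ is separable, then $A^{\otimes\infty}\otimes\mathcal{Z}\cong A^{\otimes\infty}$. In particular, all of this holds for every unital, separable, simple, non-elementary $A$.
\end{theorem}

For infinite tensor powers the hypothesis of Theorem~\ref{thm:A} is also necessary.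

\begin{theorem}\label{thm:C}
For a nonzero unital separable $C^*$-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A^{\otimes l}$ contains a full square-zero element for some $l$;
\item[(ii)] $A^{\otimes\infty}$ contains a unital copy of an AHS-algebra without characters;
\item[(iii)] $A^{\otimes\infty}\otimes\mathcal{Z}\cong A^{\otimes\infty}$;
\item[(iv)] $\mathcal{Z}$ embeds unitally into $A^{\otimes\infty}$.
\end{enumerate}
If $A$ has only finitely many maximal closed ideals, these conditions hold if and only if $A$ has no characters.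
\end{theorem}

We do not settle whether every non-simple unital $A$ without characters satisfies (i). Because Theorem~\ref{thm:A} asks only for commuting homomorphisms, it also applies to the central sequence algebra $A_\omega\cap A'$, whose definition is recalled in Section~\ref{sec:D}.

\begin{theorem}\label{thm:D}
Let $A\neq0$ be a unital separable $C^*$-algebra and $\omega$ a free ultrafilter on $\mathbb{N}$. Then $A\cong A\otimes\mathcal{Z}$ if and only if $A_\omega\cap A'$ contains an element that is square-zero and full in $A_\omega\cap A'$.
\end{theorem}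

Section~\ref{sec:model} gives the argument in the case where all the elements involved are projections; there it is a chain of four comparisons. Sections~\ref{sec:cone}--\ref{sec:phi} supply the three substitutes needed without projections, and Section~\ref{sec:AB} assembles them.

\section{Standard facts}\label{sec:facts}

Ideals are two-sided, simple algebras are nonzero, $e_{ij}$ are the matrix units of $M_2$, and $s_+$, $s_-$ are the positive and negative parts of a self-adjoint element $s$.

\emph{Representations.} The irreducible representations of a $C^*$-algebra separate its points. A nonzero representation is irreducible if and only if its commutant consists of scalars (Schur's lemma), if and only if every nonzero vector is cyclic. An irreducible representation whose image is isomorphic to $M_n$ has dimension $n$.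

\emph{Tensor products.} The minimal tensor product of injective $^*$-homomorphisms is injective, and $C(X,M_r)\otimes C(Y,M_t)=C(X\times Y,M_r\otimes M_t)$ for compact $X,Y$. Two $^*$-homomorphisms $B_1\to C$ and $B_2\to C$ with commuting ranges induce a $^*$-homomorphism on the maximal tensor product of $B_1$ and $B_2$, which is the minimal one if $B_2$ is nuclear. Subhomogeneous algebras are of type~I, hence nuclear. By induction on $k$ we obtain:
\begin{equation}\label{eq:nuclear}
\begin{array}{l}
\text{if $B$ is unital and subhomogeneous and $\mu_1,\dots,\mu_k\colon B\to C$ are unital with commuting}\\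
\text{ranges, then $x_1\otimes\dots\otimes x_k\mapsto\mu_1(x_1)\cdots\mu_k(x_k)$ extends to a $^*$-homomorphism on $B^{\otimes k}$.}
\end{array}
\end{equation}

\begin{lemma}\label{lem:full}
Let $A$ be a unital $C^*$-algebra.
\begin{enumerate}
\item[(a)] If $x\in A$ is full, then $1=\sum_iy_ixz_i$ for finitely many $y_i,z_i\in A$. If $\|1-\sum_iy_ixz_i\|<1$ for finitely many $y_i,z_i\in A$, then $x$ is full.
\item[(b)] If $b\in A$ is positive and full, then $\sum_{l=1}^mc_l^*bc_l=1$ for some $m$ and some $c_1,\dots,c_m\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}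
(a) An element at distance less than $1$ from the unit is invertible. The algebraic ideal generated by a full element is dense, so it contains an invertible element and therefore $1$. The second statement holds for the same reason.

(b) Write $1=\sum_iy_ibz_i$. Expanding $(y_i^*-z_i)^*b(y_i^*-z_i)\ge0$ and summing gives
\[
2=\sum_i\bigl(y_ibz_i+z_i^*by_i^*\bigr)\le t:=\sum_i\bigl(y_iby_i^*+z_i^*bz_i\bigr).
\]
So $t$ is invertible, and the elements $y_i^*t^{-1/2}$ and $z_it^{-1/2}$ serve as $c_1,\dots,c_m$.
\end{proof}

By (a), a unital $^*$-homomorphism maps full elements to full elements.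

\section{The argument for projections}\label{sec:model}

This section is not used later. Suppose that $M_2$ is a subalgebra of a unital algebra $A$, not necessarily containing $1_A$, and that $e_{11}$ is full in $A$. Put $b=e_{11}$ and $a=1-e_{11}-e_{22}$. The algebra $M_2+\mathbb{C}a$ is unital, but it has a character if $a\ne0$. The task is to remove this character by tying the remainder $a$ to the copy of $M_2$.

\subsection*{One element suffices}
Suppose that $v\in A$ satisfies $v^*v=a$ and $bv=v$. Then $t=vv^*$ is a projection below $b$. The projections $a$, $t$, $e_{21}te_{12}$ are mutually orthogonal, and $v$ and $e_{21}v$ implement equivalences from $a$ to the other two. The projections $b-t$ and $e_{21}(b-t)e_{12}$ are orthogonal and equivalent through $e_{21}(b-t)$. The five projections add up to $a+e_{11}+e_{22}=1$. So there is a unital $^*$-homomorphism $M_3\oplus M_2\to A$, and its image has no characters.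

Such a $v$ need not exist: in $A=M_5$ with $e_{11},e_{22}$ of rank one, $a$ has rank $3$ and $b$ has rank $1$.

\subsection*{Tensor powers shrink the remainder}
For $x\in M_2\subset A$ put
\[
\Phi(x)=\sum_{j=1}^ka^{\otimes(j-1)}\otimes x\otimes1^{\otimes(k-j)}\in A^{\otimes k}.
\]
Since $ax=xa=0$, summands with different $j$ are orthogonal, so $\Phi$ is a $^*$-homomorphism, and the sum for $x=e_{11}+e_{22}=1-a$ telescopes to $1-a^{\otimes k}$. The new remainder is $a^{\otimes k}$. If $\tau$ is a tracial state on $A$, then $\tau(b)>0$ because $b$ is full, so $\tau^{\otimes k}(a^{\otimes k})=\tau(a)^k\to0$, while $\tau^{\otimes k}(\Phi(e_{11}))=\frac12(1-\tau(a)^k)\to\frac12$. In the example $A=M_5$ the ranks of $a^{\otimes k}$ and $\Phi(e_{11})$ are $9$ and $8$ for $k=2$, and $27$ and $49$ for $k=3$; in a matrix algebra rank decides comparison, so $v$ exists for $k=3$. This suggests a positive answer to the problem. But we have no hypothesis on $A$ that converts an inequality between traces into an element $v$, so $v$ has to be written down.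

\subsection*{Comparison without traces}
For projections $p\in M_r(D)$ and $p'\in M_{r'}(D)$ over a unital algebra $D$, write $p\precsim p'$ if there is an $r'\times r$ matrix $v$ over $D$ with $v^*v=p$ and $p'v=v$. Taking products, direct sums and tensor products of the matrices $v$ shows that $\precsim$ is transitive and compatible with $\oplus$ and $\otimes$. Let $n\cdot p$ be the direct sum of $n$ copies of $p$. In $A$ we know two relations:
\[
1\precsim m\cdot b,\qquad 2\cdot b\precsim1 .
\]
The first is implemented by the column with entries $bc_l$, where $\sum_{l=1}^mc_l^*bc_l=1$ as in Lemma~\ref{lem:full}(b), and the second by the row $(e_{11},e_{21})$. Let $b_j\in A^{\otimes k}$ have $b$ in position $j$ and $a$ in all other positions. The projections $b_1,\dots,b_k$ are mutually orthogonal and lie below $\Phi(e_{11})$, and $a\precsim1\precsim m\cdot b$ gives $a^{\otimes k}\precsim m\cdot b_j$ for each $j$.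

The difficulty is the factor $m$, which does not improve as $k$ grows. To absorb it, choose $d$ with $2^d\ge m$ and adjoin $d$ more tensor factors, in which $m\cdot b^{\otimes d}\precsim1$. The price is that we must pass from $1$ to $b^{\otimes d}$ in the new factors, which costs $1\precsim m^d\cdot b^{\otimes d}$. This price does not depend on $k$, and we have $k$ orthogonal projections $b_j$ with which to pay it. With $k=m^d$, in $A^{\otimes k}\otimes A^{\otimes d}$,
\begin{equation}\label{eq:chain}
a^{\otimes k}\otimes1\ \precsim\ \bigoplus_{j=1}^{k}a^{\otimes k}\otimes b^{\otimes d}\ \precsim\ \bigoplus_{j=1}^{k}m\cdot\bigl(b_j\otimes b^{\otimes d}\bigr)\ \precsim\ \bigoplus_{j=1}^{k}b_j\otimes1\ \precsim\ \Phi(e_{11})\otimes1 .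
\end{equation}
This is the required comparison for the copy $\Phi(\cdot)\otimes1$ of $M_2$ in $A^{\otimes(k+d)}$.

\begin{example}\label{ex:m2}
For $m=2$ we have $d=1$ and $k=2$, and the product of the four matrices that implement \eqref{eq:chain} is
\[
v=\sum_{l=1}^2\bigl(bc_la\otimes a\otimes e_{l1}c_1+a\otimes bc_la\otimes e_{l1}c_2\bigr)\in A^{\otimes3}.
\]
In $v^*v$, a product of a term of the first kind with a term of the second kind vanishes, because $(bc_la)^*a=ac_l^*ba=0$ in the first factor. Products with $l\neq l'$ vanish, because $e_{1l}e_{l'1}=0$ in the third factor. Since $\sum_lac_l^*bc_la=a$, what remains is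
\[
v^*v=a\otimes a\otimes c_1^*bc_1+a\otimes a\otimes c_2^*bc_2=a\otimes a\otimes1 .
\]
Also $(b\otimes1\otimes1+a\otimes b\otimes1)v=v$, because $ab=ba=0$. The case $m=2$ is special, in that $1\precsim2\cdot b$ forces $\tau(a)=1-2\tau(b)=0$ for every tracial state $\tau$, but the formula for general $m$ has the same shape.
\end{example}

Without projections, three ingredients have to be replaced: the copy of $M_2$ in $A$ (Section~\ref{sec:cone}), the passage from $v$ to $M_3\oplus M_2$ (Section~\ref{sec:236}) and the homomorphism $\Phi$ (Section~\ref{sec:phi}). The formula for $v$ survives once square roots are inserted.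

\section{Square-zero elements and the cone over $M_2$}\label{sec:cone}

The element $e_{21}$ is square-zero, and square-zero elements are the remnant of $M_2$ that every noncommutative algebra contains.

\begin{lemma}\label{lem:exists}
Every noncommutative $C^*$-algebra $B$ contains a nonzero square-zero element. Every unital simple $C^*$-algebra $B\not\cong\mathbb{C}$ contains a full square-zero element.
\end{lemma}

\begin{proof}
If all irreducible representations of $B$ were one-dimensional, they would annihilate all commutators, and $B$ would be commutative. So there is an irreducible representation $\pi$ on a space $H$ of dimension at least $2$. Its image is not contained in the scalars, so $\pi(c)$ is not a scalar for some self-adjoint $c\in B$, and the spectrum of $\pi(c)$ contains two distinct points. Choose continuous functions $k_1,k_2$ on $\mathbb{R}$ with $k_1k_2=0$, each nonzero at one of the two points; then $k_i(\pi(c))\ne0$. Pick $\xi\in H$ with $\eta=k_2(\pi(c))\xi\neq0$. Since $\pi(B)\eta$ is dense and the kernel of $k_1(\pi(c))$ is a proper closed subspace, $k_1(\pi(c))\pi(y)\eta\ne0$ for some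 $y\in B$. Put $x=k_1(c)yk_2(c)$, with the functional calculus taken in the unitization of $B$. Then $x\in B$, because $B$ is an ideal in its unitization; $\pi(x)\xi\neq0$; and $x^2=0$, because $k_2k_1=0$.

A unital commutative algebra $C(X)$ is simple only if $X$ is a point. So a unital simple $B\not\cong\mathbb{C}$ is noncommutative, and each of its nonzero elements is full.
\end{proof}

A square-zero element generates a cone over $M_2$. Let
\[
T=\{F\in C([0,1],M_2):F(0)\in\mathbb{C}1\},
\]
the unitization of $C_0((0,1],M_2)$. Its irreducible representations are the evaluations at points $s\in(0,1]$ and the character at $s=0$, so $T$ is subhomogeneous. We regard $C([0,1])$ as the center of $T$, and for $k\in C_0((0,1])$ and $y\in M_2$ we write $ky\in T$ for the function $s\mapsto k(s)y$. Fix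
\[
g(s)=\max(0,1-3s),\qquad f(s)=\max(0,3s-2),\qquad s\in[0,1].
\]
The function $g$ lives near the character of $T$ and takes over the role of the remainder $a$; the element $fe_{11}$ takes over the role of $b$. The supports are separated, so $fg=0$ exactly, and the gap between $\frac13$ and $\frac23$ leaves room for the interpolation in Section~\ref{sec:phi}.

\begin{lemma}\label{lem:cone}
Let $A$ be a unital $C^*$-algebra with a full square-zero element $x$. There are a unital $^*$-homomorphism $\rho\colon T\to A$ and $c_1,\dots,c_m\in A$ such that $\sum_{l=1}^mc_l^*bc_l=1$, where $b=\rho(fe_{11})$.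
\end{lemma}

\begin{proof}
Scale $x$ so that $\|x\|\le1$. Let $x=u|x|$ be the polar decomposition in the von Neumann algebra $A^{**}$, so that $p=u^*u$ and $uu^*$ are the support projections of $|x|$ and $|x^*|$. From $|x|^2|x^*|^2=x^*x^2x^*=0$ it follows that these supports are orthogonal, so $pu=puu^*u=0$. Thus $w_1=p$ and $w_2=u$ satisfy $w_i^*w_j=\delta_{ij}p$. For $F\in C_0((0,1],M_2)$ put
\[
\rho_0(F)=\sum_{i,j=1}^2w_iF_{ij}(|x|)w_j^* .
\]
For $k\in C_0((0,1])$ we have $pk(|x|)=k(|x|)=k(|x|)p$; together with $w_i^*w_j=\delta_{ij}p$ this makes $\rho_0$ a $^*$-homomorphism with $\rho_0(ke_{11})=k(|x|)$. Its range lies in $A$. Indeed, $uk(|x|)\in A$, as one sees first for polynomials $k(s)=sk_0(s)$, where $uk(|x|)=xk_0(|x|)$, and then by uniform approximation. For the $(2,2)$-entry, factor $k=k'|k|^{1/2}$ with $k'\in C_0((0,1])$ and write $uk(|x|)u^*=uk'(|x|)\bigl(u|k|^{1/2}(|x|)\bigr)^*$.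

The element $f(|x|)$ need not be full, so we reparametrize the cone. If a closed ideal $I$ contains $|x|$, then $x^*x$ vanishes in $A/I$, so $x\in I$. Hence $|x|$ is full, and $1=\sum_iy_i|x|z_i$ by Lemma~\ref{lem:full}(a). Since $\||x|-(|x|-\varepsilon)_+\|\le\varepsilon$, the same lemma shows that $(|x|-\varepsilon)_+$ is full for a small $\varepsilon\in(0,1)$. Let $\kappa(s)=\min(1,s/\varepsilon)$, so $\kappa(0)=0$, and let $\rho$ be the unital extension to $T$ of $F\mapsto\rho_0(F\circ\kappa)$. Then $b=f(\kappa(|x|))$. As $f(\kappa(s))=f(1)=1$ for $s\ge\varepsilon$, we have $b(|x|-\varepsilon)_+=(|x|-\varepsilon)_+$, so $b$ is full. Lemma~\ref{lem:full}(b) provides $c_1,\dots,c_m$.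
\end{proof}

\section{A relation that forces the dimensions 2, 3 and 6}\label{sec:236}

A cone over $M_2$ carries maps such as $y\mapsto(1-g)y$, which are multiplicative up to the factor $1-g$. In this paper an \emph{order zero map} is a linear $^*$-preserving map $\varphi\colon M_2\to C$ into a unital $C^*$-algebra such that
\begin{equation}\label{eq:oz}
\varphi(x)\varphi(y)=h\varphi(xy)\quad(x,y\in M_2),\qquad0\le h\le1,\qquad\text{where }h=\varphi(1).
\end{equation}
The case $y=1$ shows that $h$ commutes with $\varphi(M_2)$. The remainder is now $1-h$. The composition of an order zero map with a unital $^*$-homomorphism is again an order zero map.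

\begin{proposition}\label{prop:236}
Let $C\ne0$ be a unital $C^*$-algebra, $\varphi\colon M_2\to C$ an order zero map and $h=\varphi(1)$. Let $v\in C$ satisfy $v^*v=1-h$ and $\varphi(e_{11})v=v$. Then every irreducible representation of $S=C^*(1,\varphi(M_2),v)$ has dimension $2$, $3$ or $6$.
\end{proposition}

In the situation of Section~\ref{sec:model}, the unit of the summand $M_3$ is $a+t+e_{21}te_{12}$. The same expression makes sense here and is still central. In an irreducible representation it is a scalar $\lambda\in[0,1]$, which plays the part of the coordinate of the interval in $Z_{2,3}$: the dimension is $2$ for $\lambda=0$, $3$ for $\lambda=1$ and $6$ in between.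

\begin{proof}
We first record three consequences of the hypotheses:
\begin{equation}\label{eq:three}
hv=v,\qquad\varphi(e_{12})v=0,\qquad v\varphi(y)v=0\quad(y\in M_2).
\end{equation}
Indeed, $hv=h\varphi(e_{11})v=\varphi(e_{11})^2v=v$, and $\varphi(e_{12})v=\varphi(e_{12})\varphi(e_{11})v=h\varphi(e_{12}e_{11})v=0$. Finally $v^*v\varphi(y)v=\varphi(y)(1-h)v=0$, so $(v\varphi(y)v)^*(v\varphi(y)v)=0$.

\emph{A central element.} Put
\[
D=\sum_{i=1}^2\varphi(e_{i1})vv^*\varphi(e_{1i})\ge0,\qquad z=(1-h)+D\ge0 .
\]
By \eqref{eq:oz} and $hv=v$, $v^*h=v^*$,
\[
\varphi(e_{kl})D=\varphi(e_{k1})hvv^*\varphi(e_{1l})=\varphi(e_{k1})vv^*\varphi(e_{1l})=\varphi(e_{k1})vv^*h\varphi(e_{1l})=D\varphi(e_{kl}),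
\]
so $z$ commutes with $\varphi(M_2)$. By \eqref{eq:three},
\begin{align*}
zv&=(1-h)v+\varphi(e_{11})vv^*\varphi(e_{11})v+\varphi(e_{21})vv^*\varphi(e_{12})v=vv^*v,\\
vz&=v(1-h)+\sum_iv\varphi(e_{i1})v\,v^*\varphi(e_{1i})=vv^*v .
\end{align*}
Since $z=z^*$, it commutes with $v^*$ as well, so $z$ is central in $S$. Moreover $(1-h)D=0$, because $(1-h)v=0$.

Fix an irreducible representation of $S$ on $H$ and suppress it from the notation. By Schur's lemma $z=\lambda1$ with $\lambda\ge0$, and multiplying by $1-h$ gives $(1-h)^2=\lambda(1-h)$.

\emph{The case $\lambda=0$.} Here $h=1$, so $v=0$ and $\varphi$ is a unital $^*$-homomorphism. The image of $S$ is $\varphi(M_2)\cong M_2$, and $\dim H=2$.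

\emph{The case $\lambda>0$.} The element $q=(1-h)/\lambda$ is a projection that commutes with $\varphi(M_2)$. It is nonzero, since $q=0$ would give $v=0$, $D=0$ and $z=0$. From $h=1-\lambda q\ge0$ we get $\lambda\le1$. Put $p=1-q$ and $w=\lambda^{-1/2}v$. Then $w^*w=q$, so $wq=w$; and $hv=v$ gives $qw=0$, so $pw=w$. Since $hp=p$, the map $\psi(y)=\varphi(y)p$ is a $^*$-homomorphism with $\psi(1)=p$, and $\psi(e_{11})w=w$. From $D=z-(1-h)=\lambda p$ we obtain $p=\sum_i\psi(e_{i1})ww^*\psi(e_{1i})$. Multiplying on both sides by $\psi(e_{11})$ yields
\[
\psi(e_{11})=\psi(e_{11})ww^*\psi(e_{11})=ww^* .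
\]

Put $E_0=q$ and $E_i=\psi(e_{i1})w$ for $i=1,2$. These operators lie in the image of $S$ and satisfy $E_iq=E_i$. For $i,j\in\{1,2\}$ we have $E_0^*E_i=0$, $E_i^*E_j=\delta_{ij}w^*\psi(e_{11})w=\delta_{ij}q$ and $E_iE_j^*=\psi(e_{i1}e_{11}e_{1j})=\psi(e_{ij})$. Hence $E_i^*E_j=\delta_{ij}q$ for $0\le i,j\le2$ and $\sum_{i=0}^2E_iE_i^*=q+p=1$, which says that $U(\xi_0,\xi_1,\xi_2)=\sum_iE_i\xi_i$ is a unitary from $(qH)^3$ onto $H$. So $\dim H=3\dim qH$.

Let $N=C^*(q,q\varphi(M_2))$, acting on $qH$. The $C^*$-algebra $UM_3(N)U^*$ consists of the sums $\sum_{i,j}E_in_{ij}E_j^*$ with $n_{ij}\in N$, so it is contained in the image of $S$. It contains the generators, because $\varphi(y)=q\varphi(y)+\psi(y)$, $\psi(e_{ij})=E_iqE_j^*$ and $w=E_1qE_0^*$. So it equals the image of $S$. An operator on $qH$ that commutes with $N$ gives a diagonal operator on $(qH)^3$ that commutes with $M_3(N)$, and is therefore scalar; so $N$ acts irreducibly on $qH$. Now $hq=(1-\lambda)q$. If $\lambda=1$, then $(\varphi(y)q)^*\varphi(y)q=hq\varphi(y^*y)=0$, so $N=\mathbb{C}q$, $\dim qH=1$ and $\dim H=3$. If $\lambda<1$, then $y\mapsto(1-\lambda)^{-1}\varphi(y)q$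 is a $^*$-homomorphism that sends $1$ to $q$, so $N\cong M_2$, $\dim qH=2$ and $\dim H=6$.
\end{proof}

\section{An order zero map into tensor powers of the cone}\label{sec:phi}

We need an order zero map into $T^{\otimes k}$ with remainder $g^{\otimes k}$. The formula of Section~\ref{sec:model} no longer gives one. For $k=2$ it reads $\Psi(x)=(1-g)x\otimes1+g\otimes(1-g)x$, and
\[
\Psi(e_{11})\Psi(e_{22})=g(1-g)e_{11}\otimes(1-g)e_{22}+g(1-g)e_{22}\otimes(1-g)e_{11}\neq0,
\]
because $g(1-g)\ne0$. Where two coordinates are positive, one must not add the copies $M_2\otimes1$ and $1\otimes M_2$ but rotate one into the other. This is possible because the flip of $M_2\otimes M_2$ is implemented by a unitary that is connected to $1$. To build maps pointwise we describe $T^{\otimes k}$ as an algebra of functions. Put $M(0)=\mathbb{C}1$ and $M(s)=M_2$ for $s\in(0,1]$, and $M(s)=M(s_1)\otimes\dots\otimes M(s_k)\subset M_2^{\otimes k}$ for $s\in[0,1]^k$.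

\begin{lemma}\label{lem:Tk}
As a subalgebra of $C([0,1]^k,M_2^{\otimes k})$, the algebra $T^{\otimes k}$ consists of the functions $F$ with $F(s)\in M(s)$ for all $s$.
\end{lemma}

\begin{proof}
The condition holds for elementary tensors and passes to sums and limits. Conversely, let $F$ satisfy it and let $\varepsilon>0$. Evaluation at $s_i$ maps $T$ onto $M(s_i)$, so for each $s$ there is $G_s\in T^{\otimes k}$ with $G_s(s)=F(s)$, and $\|F-G_s\|<\varepsilon$ on an open neighborhood of $s$. Cover $[0,1]^k$ by the neighborhoods of finitely many points $s^1,\dots,s^n$ and take a subordinate partition of unity $\eta_1,\dots,\eta_n$ in $C([0,1]^k)=C([0,1])^{\otimes k}\subset T^{\otimes k}$. Then $G=\sum_i\eta_iG_{s^i}\in T^{\otimes k}$ and $\|F-G\|\le\varepsilon$. Since $T^{\otimes k}$ is closed, $F\in T^{\otimes k}$.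
\end{proof}

For $x\in M_2$ let $x^{(j)}\in M_2^{\otimes k}$ have $x$ in position $j$ and $1$ elsewhere. At the origin $M(s)=\mathbb{C}$ contains no unital copy of $M_2$. At every other point it does, and these copies can be chosen continuously.

\begin{lemma}\label{lem:sigma}
For each $k\ge1$ there are unital $^*$-homomorphisms $\sigma_s\colon M_2\to M(s)$, for $s\in[0,1]^k\setminus\{0\}$, that depend continuously on $s$ and satisfy $\sigma_s(x)=x^{(j)}$ whenever $s_j\ge\frac23$ and $s_i\le\frac13$ for all $i\neq j$.
\end{lemma}

\begin{proof}
Let $u=\sum_{i,j}e_{ij}\otimes e_{ji}$ be the flip, a self-adjoint unitary with $u(x\otimes1)u=1\otimes x$. Let $P=\frac12(1+u)$, $u_\theta=P+e^{i\pi\theta}(1-P)$ and $\gamma_\theta(x)=u_\theta(x\otimes1)u_\theta^*$ for $\theta\in[0,1]$. Then $u_0=1$ and $u_1=u$, so $\gamma_0(x)=x\otimes1$ and $\gamma_1(x)=1\otimes x$. On $[0,1]^2\setminus\{0\}$ the function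
\[
\theta(r,t)=\max\Bigl(0,\min\Bigl(1,\frac{2t-r}{t+r}\Bigr)\Bigr)
\]
is continuous, equals $0$ if $t\le r/2$, and equals $1$ if $r\le t/2$.

We use induction on $k$. For $k=1$ put $\sigma_s(x)=x$. Given the family $\sigma_s$ for $k$, consider $(s,t)\in[0,1]^{k+1}\setminus\{0\}$, put $r=\max_is_i$ and define
\[
\sigma'_{(s,t)}(x)=\begin{cases}(\sigma_s\otimes\mathrm{id})\bigl(\gamma_{\theta(r,t)}(x)\bigr),&s\ne0,\\1\otimes x,&s=0.\end{cases}
\]
Each $\sigma'_{(s,t)}$ is a unital $^*$-homomorphism. Since $\sigma_s$ is unital, the value is $\sigma_s(x)\otimes1$ if $s\neq0$ and $t\le r/2$, and it is $1\otimes x$ if $r\le t/2$, whether or not $s=0$.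

\emph{Values.} If $s\neq0$ and $t>0$, the value lies in $M(s)\otimes M_2=M(s,t)$. If $t=0$, it is $\sigma_s(x)\otimes1\in M(s)\otimes\mathbb{C}1$. If $s=0$, then $t>0$ and $1\otimes x\in M(0,t)$.

\emph{Continuity.} On the open set where $s\ne0$ the map is a composition of continuous maps. A point $(0,t_0)$ with $t_0>0$ has a neighborhood on which $r\le t/2$, and there the map is constant.

\emph{Corners.} Suppose that coordinate $j$ of $(s,t)$ is at least $\frac23$ and that the others are at most $\frac13$. If $j\le k$, then $t\le\frac13\le r/2$, and the value is $\sigma_s(x)\otimes1=x^{(j)}$ by the inductive hypothesis. If $j=k+1$, then $r\le\frac13\le t/2$, and the value is $1\otimes x=x^{(k+1)}$.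
\end{proof}

Figure~\ref{fig:square} shows the case $k=2$. Let $B_j\in T^{\otimes k}$ be the elementary tensor with $f^{1/2}e_{11}$ in position $j$ and $g^{1/2}$ in all other positions; it replaces the projection $b_j$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.5]
\fill[gray!15] (0,0) rectangle (0.333,0.333);
\fill[gray!45] (0.667,0) rectangle (1,0.333);
\fill[gray!45] (0,0.667) rectangle (0.333,1);
\draw (0,0) rectangle (1,1);
\draw[thick] (0,0) -- (1,0.5);
\draw[thick] (0,0) -- (0.5,1);
\node at (0.84,0.15) {$B_1$};
\node at (0.15,0.84) {$B_2$};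
\node at (0.5,0.09) {\small $x\otimes1$};
\node at (0.115,0.53) {\small $1\otimes x$};
\node at (0.68,0.68) {$\gamma_\theta(x)$};
\node at (0.225,0.22) {\scriptsize $g\otimes g$};
\node[below] at (0.333,0) {$\frac13$};
\node[below] at (0.667,0) {$\frac23$};
\node[left] at (0,0.333) {$\frac13$};
\node[left] at (0,0.667) {$\frac23$};
\node[below] at (1,0) {$s_1$};
\node[left] at (0,1) {$s_2$};
\end{tikzpicture}
\caption{The homomorphisms $\sigma_s\colon M_2\to M_2\otimes M_2$ over the punctured square. The value $\sigma_s(x)$ is $x\otimes1$ below the line $s_2=s_1/2$, it is $1\otimes x$ to the left of the line $s_1=s_2/2$, and it rotates from one to the other in between. The dark squares are the supports of $B_1$ and $B_2$, and the light square is the support of the remainder $g\otimes g$.}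
\label{fig:square}
\end{figure}

\begin{proposition}\label{prop:Phi}
For each $k\ge1$ there is an order zero map $\Phi\colon M_2\to T^{\otimes k}$ with $\Phi(1)=1-g^{\otimes k}$ and $\Phi(e_{11})B_j=B_j$ for $j=1,\dots,k$.
\end{proposition}

\begin{proof}
Let $G(s)=\prod_ig(s_i)$. Put $\Phi(x)(s)=(1-G(s))\sigma_s(x)$ for $s\neq0$ and $\Phi(x)(0)=0$. Since $\|\sigma_s(x)\|\le\|x\|$ and $G(s)\to1$ as $s\to0$, this function is continuous, and it lies in $T^{\otimes k}$ by Lemma~\ref{lem:Tk}. At each point $\Phi(x)\Phi(y)=(1-G)^2\sigma_s(xy)=\Phi(1)\Phi(xy)$, and $\Phi(1)=1-G$ takes values in $[0,1]$. The value $B_j(s)$ is the multiple of $e_{11}^{(j)}$ with coefficient $f(s_j)^{1/2}\prod_{i\neq j}g(s_i)^{1/2}$. If it is nonzero, then $s_j>\frac23$ and $s_i<\frac13$ for $i\ne j$. In that case $G(s)=0$ and $\Phi(e_{11})(s)=e_{11}^{(j)}$, which fixes $B_j(s)$.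
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\rho$, $b=\rho(fe_{11})$ and $c_1,\dots,c_m$ from Lemma~\ref{lem:cone}, and put $a=\rho(g)$. Then $a^{1/2}=\rho(g^{1/2})$, $b^{1/2}=\rho(f^{1/2}e_{11})$ and $b^{1/2}a^{1/2}=0$. Choose $d\ge1$ with $2^d\ge m$ and put
\[
k=m^d,\qquad K=k+d .
\]
These numbers depend only on $A$ and the choices made in it. Let $\lambda_1,\dots,\lambda_K\colon A\to C$ be as in the statement. Since the ranges commute, a product of elements $\lambda_i(\cdot)$ may be regrouped index by index.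

\emph{The order zero map.} By \eqref{eq:nuclear}, the maps $\lambda_i\circ\rho$ with $i\le k$ induce a unital $^*$-homomorphism $R\colon T^{\otimes k}\to C$. Let $\varphi=R\circ\Phi$ with $\Phi$ from Proposition~\ref{prop:Phi}, and $h=\varphi(1)$. Then $\varphi$ is an order zero map and
\[
1-h=R(g^{\otimes k})=\prod_{i=1}^k\lambda_i(a).
\]

\emph{The element $v$.} Identify $\{1,\dots,k\}$ with $\{1,\dots,m\}^d$, writing $j=(j_1,\dots,j_d)$, and choose $m$ distinct words $\epsilon(1),\dots,\epsilon(m)\in\{1,2\}^d$. For $1\le j\le k$ and $1\le l\le m$ define
\begin{align*}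
P_{j,l}&=\lambda_j\bigl(b^{1/2}c_la^{1/2}\bigr)\prod_{i\le k,\ i\neq j}\lambda_i\bigl(a^{1/2}\bigr),\\
W_l&=\prod_{r=1}^d\lambda_{k+r}\bigl(\rho(f^{1/2}e_{\epsilon(l)_r,1})\bigr),\qquad V_j=\prod_{r=1}^d\lambda_{k+r}(c_{j_r}),
\end{align*}
and put $v=\sum_{j=1}^k\sum_{l=1}^mP_{j,l}W_lV_j$. The elements $V_j$, $P_{j,l}$ and $W_l$ implement the first, second and third comparison in \eqref{eq:chain}. With $W=\prod_{r=1}^d\lambda_{k+r}(b)$, four identities hold.
\begin{enumerate}
\item[(1)] $W_l^*W_{l'}=\delta_{ll'}W$. The factor with index $k+r$ is $\lambda_{k+r}(\rho(fe_{1\alpha}e_{\beta1}))=\delta_{\alpha\beta}\lambda_{k+r}(b)$, where $\alpha=\epsilon(l)_r$ and $\beta=\epsilon(l')_r$, and distinct words differ at some $r$.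
\item[(2)] $\sum_jV_j^*WV_j=1$. The sum over all $(j_1,\dots,j_d)$ of $\prod_r\lambda_{k+r}(c_{j_r}^*bc_{j_r})$ equals $\prod_r\lambda_{k+r}\bigl(\sum_lc_l^*bc_l\bigr)=1$. This is where $k=m^d$ is used.
\item[(3)] $P_{j,l}^*P_{j',l'}=0$ for $j\ne j'$. The factor with index $j$ is $\lambda_j(a^{1/2}c_l^*b^{1/2}a^{1/2})=0$.
\item[(4)] $\sum_lP_{j,l}^*P_{j,l}=1-h$ for every $j$. The sum equals
\[
\lambda_j\Bigl(a^{1/2}\sum_lc_l^*bc_l\,a^{1/2}\Bigr)\prod_{i\le k,\ i\neq j}\lambda_i(a)=\prod_{i\le k}\lambda_i(a).
\]
\end{enumerate}
The elements $P_{j,l}$ and their adjoints involve only $\lambda_1,\dots,\lambda_k$, so they commute with the $W_l$, the $V_j$ and their adjoints. Using (3) and (1), then (4), then (2),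
\[
v^*v=\sum_{j,j',l,l'}P_{j,l}^*P_{j',l'}\,V_j^*W_l^*W_{l'}V_{j'}=\sum_j\Bigl(\sum_lP_{j,l}^*P_{j,l}\Bigr)V_j^*WV_j=(1-h)\sum_jV_j^*WV_j=1-h .
\]
Next, $R(B_j)=\lambda_j(b^{1/2})\prod_{i\le k,\,i\ne j}\lambda_i(a^{1/2})$, so $P_{j,l}=R(B_j)\lambda_j(c_la^{1/2})$. Applying $R$ to $\Phi(e_{11})B_j=B_j$ gives $\varphi(e_{11})P_{j,l}=P_{j,l}$, and therefore $\varphi(e_{11})v=v$.

By Proposition~\ref{prop:236}, the irreducible representations of $S=C^*(1,\varphi(M_2),v)$ have dimension $2$, $3$ or $6$. So $S$ is subhomogeneous and has no characters, a character being an irreducible representation of dimension $1$. It is separable because it is finitely generated.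
\end{proof}

Fullness enters only through the relation $\sum_lc_l^*bc_l=1$, in (2) and (4). The only tensor product formed in the proof is $T^{\otimes k}$, so neither $A$ nor $C$ has to be nuclear.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:exists}, $A$ contains a full square-zero element. Apply Theorem~\ref{thm:A} with $C=A^{\otimes K}$ and $\lambda_i$ the embedding of $A$ as the $i$-th tensor factor. This gives a unital subhomogeneous algebra $S\subset A^{\otimes K}\subset A^{\otimes\infty}$ with irreducible representations of dimension $2$, $3$ or $6$. It has no characters, and it is an AHS-algebra, as the limit of a constant sequence. If $A$ is separable, Theorem~\ref{thm:DT} applies. A non-elementary algebra is not isomorphic to $M_1=\mathbb{C}$.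
\end{proof}

Separability is used only to invoke Theorem~\ref{thm:DT}, and of the hypothesis ``non-elementary'' in the problem only $A\not\cong\mathbb{C}$ is used.

\section{Proof of Theorem \ref{thm:C}}\label{sec:C}

Twice we must move a square-zero element, once from the inductive limit into a finite stage and once from a quotient into the algebra. Approximation and lifting destroy the relation $y^2=0$. The following operation restores it.

\begin{lemma}\label{lem:theta}
For an element $y$ of a $C^*$-algebra $B$ put $s=y^*y-yy^*$ and $\Theta(y)=s_-\,y\,s_+\in C^*(y)$.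
\begin{enumerate}
\item[(a)] $\Theta(y)^2=0$ for every $y$.
\item[(b)] $\Theta$ is norm continuous, and $\pi(\Theta(y))=\Theta(\pi(y))$ for every $^*$-homomorphism $\pi$.
\item[(c)] If $y^2=0$, then $y$ and $\Theta(y)$ generate the same closed ideal.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $s_+s_-=0$. (b) The functional calculus by a fixed continuous function vanishing at $0$ commutes with $^*$-homomorphisms and is norm continuous on self-adjoint elements, as one sees by approximating the function uniformly by polynomials on bounded intervals. (c) The positive elements $y^*y$ and $yy^*$ have product $y^*y^2y^*=0$, so $s_+=y^*y$ and $s_-=yy^*$ by uniqueness of the positive and negative parts. Thus $\Theta(y)=y(y^*y)^2$ lies in the ideal generated by $y$. If a closed ideal $I$ contains $\Theta(y)$, then $(y^*y)^3=y^*\Theta(y)$ vanishes in $B/I$, so $y\in I$.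
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Write $E=A^{\otimes\infty}\neq0$.

(i)$\Rightarrow$(ii). Apply Theorem~\ref{thm:A} to $B=A^{\otimes l}$ and the coordinate embeddings into $C=B^{\otimes K}=A^{\otimes lK}\subset E$.

(ii)$\Rightarrow$(iii). This is Theorem~\ref{thm:DT}.

(iii)$\Rightarrow$(iv). An isomorphism $E\otimes\mathcal{Z}\to E$ is unital and maps $1\otimes\mathcal{Z}$ onto a unital copy of $\mathcal{Z}$.

(iv)$\Rightarrow$(i). By Lemma~\ref{lem:exists}, $\mathcal{Z}$ contains a full square-zero element; its image $x$ in $E$ is full. By Lemmas~\ref{lem:theta}(c) and~\ref{lem:full}(a), $1=\sum_ic_i\Theta(x)d_i$ for finitely many $c_i,d_i\in E$. The union of the $A^{\otimes l}$ is dense and $\Theta$ is continuous, so for $l$ large there are $y,c_i',d_i'\in A^{\otimes l}$ so close to $x,c_i,d_i$ that $\|1-\sum_ic_i'\Theta(y)d_i'\|<1$. Then $\Theta(y)\in A^{\otimes l}$ is square-zero, and it is full in $A^{\otimes l}$ by Lemma~\ref{lem:full}(a).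

\emph{Finitely many maximal ideals.} We saw in Section~\ref{sec:intro} that a character of $A$ excludes (iv), for any $A$. Conversely, let $A$ have no characters and let $M_1,\dots,M_r$ be its maximal closed ideals. Each $A/M_j$ is unital, simple and not isomorphic to $\mathbb{C}$, so it contains a square-zero element $y_j\neq0$ by Lemma~\ref{lem:exists}. The map $\pi\colon A\to\bigoplus_jA/M_j$ is onto. Indeed, for $i\ne j$ the ideal $M_i+M_j$ is dense by maximality, hence equal to $A$, so there is $t_{ij}\in M_i$ with $1-t_{ij}\in M_j$. The product $t_j=\prod_{i\neq j}t_{ij}$ maps to the unit of the $j$-th summand, and so $\sum_jt_jx_j$ maps to $(x_j+M_j)_j$.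

Choose $y\in A$ with $\pi(y)=(y_1,\dots,y_r)$; this is where finiteness is used. By Lemma~\ref{lem:theta}, $\Theta(y)$ is square-zero, and its image in $A/M_j$ is $\Theta(y_j)\neq0$. So $\Theta(y)$ lies in no $M_j$. In a unital $C^*$-algebra the closure of a proper ideal is proper, so by Zorn's lemma every proper closed ideal lies in a maximal one. Hence $\Theta(y)$ is full, and (i) holds with $l=1$.
\end{proof}

\section{Central sequences}\label{sec:D}

Let $\omega$ be a free ultrafilter on $\mathbb{N}$. A bounded sequence of numbers $(t_n)$ has a unique limit $t=\lim_\omega t_n$, characterized by $\{n:|t_n-t|<\varepsilon\}\in\omega$ for all $\varepsilon>0$. Since $\omega$ is closed under finite intersections and contains all cofinite sets, $\lim_\omega$ extends the ordinary limit. The ultrapower $A_\omega$ is the quotient of the algebra of bounded sequences in $A$ by the ideal of sequences with $\lim_\omega\|x_n\|=0$, and the class $[(x_n)_n]$ has norm $\lim_\omega\|x_n\|$. We embed $A$ as the constant sequences and write $F=A_\omega\cap A'$ for the set of elements of $A_\omega$ that commute with $A$.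

A unital separable $C^*$-algebra $D\not\cong\mathbb{C}$ is \emph{strongly self-absorbing} if there is an isomorphism $D\to D\otimes D$ that is approximately unitarily equivalent to $x\mapsto x\otimes1$. The algebra $\mathcal{Z}$ is strongly self-absorbing (Jiang--Su), and for separable unital $A$,
\begin{equation}\label{eq:central}
A\cong A\otimes\mathcal{Z}\iff\mathcal{Z}\text{ embeds unitally into }A_\omega\cap A';
\end{equation}
see \cite[Thm.~7.2.2]{Ror} and \cite[Thm.~2.2]{TW}.

To apply Theorem~\ref{thm:A} in $F$ we need many commuting images of one subalgebra. An element of $F$ commutes with each element of $A$, but not with each element of $A_\omega$. If we run through its representing sequence fast enough, however, it commutes with any prescribed separable part of $A_\omega$.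

\begin{lemma}[Reindexing]\label{lem:reindex}
Let $A\ne0$ be unital, $F_0\subset F$ a separable $C^*$-subalgebra with $1\in F_0$, and $G\subset A_\omega$ a separable subset. Then there is a unital $^*$-homomorphism $F_0\to A_\omega\cap G'$.
\end{lemma}

\begin{proof}
Let $Y=\{y^{(1)}=1,y^{(2)},\dots\}$ be a countable dense $^*$-subalgebra of $F_0$ over $\mathbb{Q}[i]$, listed without repetition, with bounded representatives $(y^{(j)}_\nu)_\nu$ and $y^{(1)}_\nu=1$. Let $b^{(1)},b^{(2)},\dots$ be dense in $G$, with representatives $(b^{(i)}_n)_n$. List the countably many relations $y+y'=y''$, $yy'=y''$, $y^*=y'$ and $\alpha y=y'$ with $\alpha\in\mathbb{Q}[i]$ that hold in $Y$. Fix $n$ and consider the following conditions on $\nu$: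
\begin{enumerate}
\item[(1)] $\|[y^{(j)}_\nu,b^{(i)}_n]\|<\frac1n$ for $i,j\le n$;
\item[(2)] the first $n$ relations hold up to $\frac1n$ in norm for the $\nu$-th entries of the representatives;
\item[(3)] $\|y^{(j)}_\nu\|\le\|y^{(j)}\|+\frac1n$ for $j\le n$.
\end{enumerate}
Each of these finitely many inequalities holds for a set of $\nu$ in $\omega$; for (1) this is because $b^{(i)}_n$ is a fixed element of $A$ and $y^{(j)}$ commutes with $A$. So some $\nu(n)$ satisfies all of them. Define $\mu(y^{(j)})=[(y^{(j)}_{\nu(n)})_n]$. By (3) the sequence is bounded and $\|\mu(y^{(j)})\|\le\|y^{(j)}\|$. By (2) the map $\mu$ respects all relations, so it is a contractive unital $^*$-homomorphism over $\mathbb{Q}[i]$ and extends by continuity to a unital $^*$-homomorphism on $F_0$. By (1) each $\mu(y^{(j)})$ commutes with each $b^{(i)}$, so by density the range commutes with $G$.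
\end{proof}

\begin{corollary}\label{cor:commuting}
Let $A\neq0$ be unital and separable, and let $F_0\subset F$ be a separable $C^*$-subalgebra with $1\in F_0$. Then there is a sequence of unital $^*$-homomorphisms $\mu_n\colon F_0\to F$ with pairwise commuting ranges.
\end{corollary}

\begin{proof}
Let $\mu_1$ be the inclusion. Given $\mu_1,\dots,\mu_n$, apply Lemma~\ref{lem:reindex} to $G=A\cup\mu_1(F_0)\cup\dots\cup\mu_n(F_0)$, which is separable because $A$ is. The range of the resulting map $\mu_{n+1}$ commutes with $A$, so it lies in $F$, and it commutes with the earlier ranges.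
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
If $A\cong A\otimes\mathcal{Z}$, then $\mathcal{Z}$ embeds unitally into $F$ by \eqref{eq:central}, and the image of a full square-zero element of $\mathcal{Z}$ (Lemma~\ref{lem:exists}) is square-zero and full in $F$.

Conversely, let $x\in F$ be square-zero and full in $F$. Write $1=\sum_ic_ixd_i$ with finitely many $c_i,d_i\in F$; fullness in $F$, rather than in $A_\omega$, is what allows this. Then $F_0=C^*(1,x,c_i,d_i)\subset F$ is separable and $x$ is full in $F_0$. Let $K$ be the number given by Theorem~\ref{thm:A} for $F_0$. Corollary~\ref{cor:commuting} provides $K$ unital $^*$-homomorphisms $F_0\to F$ with commuting ranges, and $F\ne0$ because $A\neq0$. So $F$ contains a unital separable subhomogeneous algebra $S$ without characters. Corollary~\ref{cor:commuting}, applied to $S$, gives a sequence of unital $^*$-homomorphisms $S\to F$ with commuting ranges. By \eqref{eq:nuclear} they induce unital $^*$-homomorphisms $S^{\otimes k}\to F$, which are compatible with the connecting maps, and hence a unital $^*$-homomorphism $S^{\otimes\infty}\to F$. The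 algebra $S^{\otimes\infty}$ contains $S$ as its first factor, so it satisfies condition (ii) of Theorem~\ref{thm:C} and therefore (iv): it contains a unital copy of $\mathcal{Z}$. The resulting unital $^*$-homomorphism $\mathcal{Z}\to F$ is injective because $\mathcal{Z}$ is simple and $F\neq0$. By \eqref{eq:central}, $A\cong A\otimes\mathcal{Z}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RR}
Leonel Robert and Mikael R{\o}rdam, \emph{Divisibility properties for $C^*$-algebras}, arXiv:1106.5523 (2011).

\bibitem{Ror}
R{\o}rdam, \emph{Classification of Nuclear $C^*$-algebras}.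

\bibitem{TW}
Toms and Winter, \emph{Strongly self-absorbing $C^*$-algebras}.

\end{thebibliography}
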